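\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Ramified coverings and strongly semistable reduction of vector bundles on $p$-adic curves}

\begin{abstract}
Let $f:Y\to X$ be a finite, possibly ramified, covering of smooth projective curves over $\overline{\mathbb Q}_p$ and let $E$ be a vector bundle on $X_{\mathbb C_p}$. We prove that $E$ has potentially strongly semistable reduction of degree zero if and only if $f^*E$ does, where ``potentially'' means ``after a finite \'etale covering''. We also show that for any given $\ell\ge 1$ such an $E$ can be extended, after a finite \'etale covering of $X$ that may depend on $\ell$, to a bundle on an integral model which is trivial modulo $p^\ell$. The proof attaches to $f^*E$ a representation of the Galois group of the function field of $X$, observes that inertia acts trivially because $E$ lives on $X$, and descends trivializing sections with a loss of $p$-adic precision that is bounded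 in advance.
\end{abstract}


\section{The question and the answer}

\subsection{Definitions}
All curves are connected. Let $\overline{\mathbb Z}_p$ and $\mathfrak o$ be the rings of integers of $\overline{\mathbb Q}_p$ and $\mathbb C_p$, and let $k=\overline{\mathbb F}_p$ be their common residue field. Let $X$ be a smooth projective curve over $\overline{\mathbb Q}_p$ and write $X_{\mathbb C_p}=X\otimes_{\overline{\mathbb Q}_p}\mathbb C_p$.

A \emph{model} of $X$ is a finitely presented, proper, flat scheme $\mathfrak X$ over $\overline{\mathbb Z}_p$ with generic fiber $X$. Put $\mathfrak X_{\mathfrak o}=\mathfrak X\otimes_{\overline{\mathbb Z}_p}\mathfrak o$ and $\mathfrak X_k=\mathfrak X_{\mathfrak o}\otimes_{\mathfrak o}k$; the special fiber $\mathfrak X_k$ need not be reduced. The notation $/p^n$ means reduction modulo $p^n$. Since $\overline{\mathbb Z}_p/p^n=\mathfrak o/p^n$, we have $\mathfrak X_{\mathfrak o}/p^n=\mathfrak X/p^n$, a scheme with underlying space $\mathfrak X_k$.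

A vector bundle $V$ on a smooth projective curve over $k$ is \emph{strongly semistable} if $F^{n*}V$ is semistable for all $n\ge0$, where $F$ is the absolute Frobenius. A vector bundle $E$ on $X_{\mathbb C_p}$ has \emph{strongly semistable reduction of degree zero} if there are a model $\mathfrak X$ of $X$ and a vector bundle $\mathcal E$ on $\mathfrak X_{\mathfrak o}$ with generic fiber $E$ such that, for every irreducible component $C$ of $\mathfrak X_k$ (with reduced structure) and its normalization $\tilde C\to C\hookrightarrow\mathfrak X_k$, the pullback of $\mathcal E$ to $\tilde C$ is strongly semistable of degree zero. We also say that $\mathcal E$ itself has strongly semistable reduction of degree zero.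

Finally, $\mathfrak B^{ps}_X$ is the category of vector bundles $E$ on $X_{\mathbb C_p}$ with \emph{potentially} strongly semistable reduction of degree zero: there is a finite \'etale covering $\alpha:X'\to X$ by a smooth projective curve over $\overline{\mathbb Q}_p$ such that $\alpha^*E$ on $X'_{\mathbb C_p}$ has strongly semistable reduction of degree zero.

\subsection{The question}
Every bundle in $\mathfrak B^{ps}_X$ is semistable of slope zero, and semistability is insensitive to finite coverings: for a possibly ramified finite covering $f:Y\to X$, the bundle $E$ is semistable if and only if $f^*E$ is. Is membership in $\mathfrak B^{ps}$ equally insensitive? For unramified $f$ it is: $E\in\mathfrak B^{ps}_X$ if and only if $f^*E\in\mathfrak B^{ps}_Y$. For ramified $f$ Deninger and Werner \cite{DW2} record that this is not known.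

One direction is formal, since reductions can be pulled back (Section~\ref{sec:easy}). The other is a descent problem. We are given an integral extension of the pullback of $E$ to some covering of $X$ that may be ramified, and we must produce an integral extension with good reduction over a covering of $X$ that is \emph{\'etale}. Allowing ramified coverings in the definition of $\mathfrak B^{ps}_X$ might a priori enlarge it. The analogous question with ``trivial'' in place of ``strongly semistable reduction'' has the answer one hopes for, by a short argument (Proposition~\ref{prop:exact}), and this suggests that the answer here is also yes.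

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $f:Y\to X$ be a finite covering, ramified or not, of smooth projective curves over $\overline{\mathbb Q}_p$, and let $E$ be a vector bundle on $X_{\mathbb C_p}$. Then $E\in\mathfrak B^{ps}_X$ if and only if $f^*E\in\mathfrak B^{ps}_Y$.
\end{theorem}

\begin{theorem}\label{thm:B}
For a vector bundle $E$ on $X_{\mathbb C_p}$ the following are equivalent:
\begin{enumerate}
\item $E\in\mathfrak B^{ps}_X$;
\item $f^*E\in\mathfrak B^{ps}_Y$ for some (possibly ramified) finite covering $f:Y\to X$;
\item for every $\ell\ge1$ there are a finite \'etale covering $\alpha:X'\to X$, a model $\mathfrak X'$ of $X'$ and a vector bundle $\mathcal F$ on $\mathfrak X'_{\mathfrak o}$ with generic fiber $\alpha^*E$ such that $\mathcal F/p^\ell$ is a trivial bundle;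
\item for some finite \'etale covering $\alpha:X'\to X$ and some model $\mathfrak X'$ of $X'$, the bundle $\alpha^*E$ extends to a vector bundle on $\mathfrak X'_{\mathfrak o}$ with trivial special fiber.
\end{enumerate}
\end{theorem}

Section~\ref{sec:idea} shows the idea in two cases that can be worked out by hand. Section~\ref{sec:models} collects what we need about models and disposes of the easy implications. Sections~\ref{sec:rep}--\ref{sec:quot} prove (2)$\Rightarrow$(3).

\section{The idea in two small cases}\label{sec:idea}

\subsection{The exact case}
Let $f:Y\to X$ be Galois with group $G=\operatorname{Gal}(R(Y)/R(X))$, where $R(\cdot)$ denotes function fields over $\overline{\mathbb Q}_p$. For $g\in G$ let $g^\sharp:Y\to Y$ be the automorphism over $X$ with $(g^\sharp)^*=g$ on functions. From $f g^\sharp=f$ we get an identification $\operatorname{can}_g:(g^\sharp)^*f^*E\to f^*E$. At a point $y$ it is the identity of $E_{f(y)}$.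

\begin{proposition}\label{prop:exact}
If $f^*E$ is trivial, then $\alpha^*E$ is trivial for some finite \'etale $\alpha:X'\to X$ through which $f$ factors.
\end{proposition}

\begin{proof}
Let $V=H^0(Y_{\mathbb C_p},f^*E)$. The group $G$ acts on it by $gv=\operatorname{can}_g((g^\sharp)^*v)$. As $f^*E$ is trivial, evaluation $V\to E_{f(y)}$ is bijective for each $y\in Y(\overline{\mathbb Q}_p)$. If $g^\sharp y=y$, then $(gv)(y)=v(g^\sharp y)=v(y)$, so $gv=v$. Hence the kernel $\Gamma$ of the action of $G$ on $V$ contains the stabilizer $G_y$ of every point $y$. Put $X'=Y/\Gamma$. The ramification index of $y$ is $|G_y|$ over $X$ and $|G_y\cap\Gamma|=|G_y|$ over $X'$, so $\alpha:X'\to X$ is \'etale. With $q:Y\to X'$ we have $(q_*q^*\alpha^*E)^\Gamma=\alpha^*E$, so a basis of $V$ consists of sections of $\alpha^*E$. They form a basis at every point because they do so on $Y$.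
\end{proof}

The point is that \emph{inertia acts trivially because $E$ lives on $X$}. For a $G$-equivariant bundle on $Y$ that is not a pullback this fails: a stabilizer can act on the fiber of the trivial line bundle through a nontrivial character.

\subsection{A double covering, modulo $p^N$}
Let $\deg f=2$, let $\iota$ be the involution of $Y$ over $X$, and suppose $f$ is ramified at $y\in Y(\overline{\mathbb Q}_p)$. Let $E$ be a line bundle. Suppose $\iota$ extends to a projective semistable model $\mathcal Y$ of $Y$, that $f^*E$ extends to a line bundle $\mathcal L$ on $\mathcal Y_{\mathfrak o}$ on which $\iota$ acts compatibly with $\operatorname{can}_\iota$, and that $\mathcal L/p^N$ is trivial for $N=1+v_p(2)$, where $v_p$ is the $p$-adic valuation on integers. (Semistable models are recalled in Section~\ref{sec:semistable}. By Lemma~\ref{lem:normal}(c) the global functions on $\mathcal Y/p^N$ are $\mathfrak o/p^N$.)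

Then $H^0(\mathcal Y,\mathcal L/p^N)=(\mathfrak o/p^N)v$ and $\iota v=\chi v$ with a unit $\chi\in\mathfrak o/p^N$. The point $y$ extends to a section $s$ of $\mathcal Y$, fixed by $\iota$. On $s^*\mathcal L$, a free $\mathfrak o$-module with $s^*\mathcal L[1/p]=E_{f(y)}$, the involution acts as the identity. Since $s^*v$ generates $s^*\mathcal L/p^N$, we get $\chi=1$. On an $\iota$-stable affine open $U$ lift $v$ to a section $\tilde v$ of $\mathcal L$. Then $\iota\tilde v-\tilde v\in p^N\mathcal L$, and we put
$$e=\tfrac12(\tilde v+\iota\tilde v)=\tilde v+\tfrac12(\iota\tilde v-\tilde v)\in\tilde v+p^{N-v_p(2)}\mathcal L=\tilde v+p\mathcal L .$$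
Thus $e$ is $\iota$-invariant and generates $\mathcal L$ near the special fiber. The sections $e$ obtained from different $U$ all reduce to $v$ modulo $p$. As Section~\ref{sec:quot} shows in general, they define an extension of $E$ to the model $\mathcal Y/\iota$ of $X$ with trivial special fiber, and no \'etale covering is needed. If $f$ is unramified, $\chi=-1$ is possible, but then we may use the \'etale covering $Y\to X$ itself.

\subsection{What is missing, and how precision is lost}\label{sec:losses}
In general three things go wrong.

(i) A bundle $\mathcal E$ with strongly semistable reduction of degree zero becomes trivial modulo $p^N$ only on a model $\mathcal Z$ of a further covering of $Y$, and this covering depends on $N$. The representation then lives on the Galois group of the function field of $X$, and once we have found $X'$ we must descend sections from $\mathcal Z$ to a model $\mathcal Y'$ of the compositum $Y'$ of $Y$ and $X'$. Averaging over the Galois group $H$ of the function fields of $\mathcal Z$ over $\mathcal Y'$ is useless: it loses $v_p(|H|)$ powers of $p$, and $H$ depends on $N$. Instead, a lemma of Ax gives a loss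 of $p^2$ whatever $H$ is.

(ii) The maps $\operatorname{can}_g$ need not preserve $\mathcal E$, but $p^a\operatorname{can}_g$ does, for some integer $a$. It depends only on $\mathcal E$ and $G$, not on $N$.

(iii) At the last step we average over a subgroup $G'\subset G$. This is harmless because $G$, too, is fixed before $N$ is chosen.

To obtain triviality modulo $p^\ell$ at the end we shall start from
$$N=\ell+2+a+v_p(|G|).$$

\section{Models}\label{sec:models}

\subsection{Levels}
Let $\mathbb Q_p^{\mathrm{ur}}$ be the maximal unramified extension of $\mathbb Q_p$ in $\overline{\mathbb Q}_p$. A \emph{level} is the ring of integers $O_K$ of a finite extension $K$ of $\mathbb Q_p^{\mathrm{ur}}$ in $\overline{\mathbb Q}_p$. It is a henselian discrete valuation ring with residue field $k$, and $\overline{\mathbb Z}_p$ is the directed union of all levels. So finitely many schemes of finite presentation over $\overline{\mathbb Z}_p$, morphisms between them, and finite group actions on them are all defined over some level, and then, by base change, over all larger ones. A subscript $0$ denotes such a form, so $\mathfrak X=\mathfrak X_0\otimes_{O_K}\overline{\mathbb Z}_p$.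 Over a level, flat means torsion-free, and flatness descends from $\overline{\mathbb Z}_p$ by faithful flatness. Because the residue field of $O_K$ is already $k$, the special fiber of $\mathfrak X_0$ \emph{is} $\mathfrak X_k$.

The generic fiber of a flat scheme is schematically dense. Hence a morphism from a model to a separated $\overline{\mathbb Z}_p$-scheme is determined by its generic fiber. We say that a model of $Z$ \emph{dominates} another one if there is a morphism from the first to the second extending $\mathrm{id}_Z$. Every curve has a model: take its closure in a projective space over a level.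

\begin{lemma}[Graphs]\label{lem:graph}
Let $\mathcal W$ be a model of a curve $Z$, let $\mathcal T$ be proper and of finite presentation over $\overline{\mathbb Z}_p$, and let $h:Z\to\mathcal T_{\overline{\mathbb Q}_p}$ be a morphism. There is a model $\mathcal Z$ of $Z$ with morphisms to $\mathcal W$ and $\mathcal T$ extending $\mathrm{id}_Z$ and $h$.
\end{lemma}
\begin{proof}
Over a level take the schematic closure of the graph of $h$ in $\mathcal W_0\times\mathcal T_0$. It is proper and torsion-free, and its generic fiber is the graph, which is a form of $Z$. Base change to $\overline{\mathbb Z}_p$.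
\end{proof}

\subsection{Trivialization modulo $p^N$}
The only deep fact about strongly semistable reduction that we use is the following theorem from \cite{DW1}.

\begin{theorem}[Deninger--Werner]\label{thm:DW}
Let $\mathcal Y$ be a model of $Y$ and $\mathcal E$ a vector bundle on $\mathcal Y_{\mathfrak o}$ whose pullback to all normalized components of $\mathcal Y_k$ is strongly semistable of degree $0$. There is an effective divisor $D$ on $Y$ such that for every $N\ge1$ there is a proper, finitely presented morphism $\mathcal T\to\mathcal Y$ with the following properties: its generic fiber $\mathcal T_{\overline{\mathbb Q}_p}\to Y$ is finite, and is \'etale and surjective over $Y\setminus D$; the pullback of $\mathcal E/p^N$ to $\mathcal T/p^N$ is trivial.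
\end{theorem}

\begin{corollary}\label{cor:DW}
In this situation, for each $N\ge1$ there are a finite covering $Y_N\to Y$ by a smooth projective curve, a model $\mathcal Y_N$ of $Y_N$, and a morphism $\mathcal Y_N\to\mathcal Y$ extending $Y_N\to Y$, such that the pullback of $\mathcal E/p^N$ to $\mathcal Y_N/p^N$ is trivial.
\end{corollary}
\begin{proof}
The part of $\mathcal T_{\overline{\mathbb Q}_p}$ over $Y\setminus D$ is nonempty and finite \'etale over $Y\setminus D$. Let $Y_N$ be the smooth projective curve containing one of its connected components. Since $\mathcal T_{\overline{\mathbb Q}_p}$ is proper, the inclusion extends to $Y_N\to\mathcal T_{\overline{\mathbb Q}_p}$. Lemma~\ref{lem:graph}, applied to this morphism, gives a model $\mathcal Y_N$ of $Y_N$ with a morphism $\mathcal Y_N\to\mathcal T\to\mathcal Y$.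
\end{proof}

\subsection{Semistable models}\label{sec:semistable}
A model is \emph{semistable} if its special fiber is reduced with only ordinary double points. By the semistable reduction theorem every model is dominated by a semistable one; see e.g.\ \cite{Temkin}. We also use stable pointed curves. A semistable model with finitely many disjoint sections through the smooth locus is \emph{stable} if each rational (respectively, genus one) normalized component of the special fiber has at least three (respectively, one) points that are marked or lie over nodes, and the same numerical condition holds for the generic fiber. If $S\subset Z(\overline{\mathbb Q}_p)$ is finite and $2g(Z)-2+|S|>0$, then $(Z,S)$ has a stable model, which is unique and projective. If $S_0\subset S$ still satisfies $2g(Z)-2+|S_0|>0$, then Knudsen's contraction is a morphism from the stable model of $(Z,S)$ to that of $(Z,S_0)$ extending $\mathrm{id}_Z$.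

\begin{lemma}[Equivariant semistable models]\label{lem:S}
Let a finite group $H$ act on a smooth projective curve $Z$ and let $\mathcal W$ be a model of $Z$. There is a projective semistable model $\mathcal Z$ of $Z$ to which the action extends, with a morphism $\mathcal Z\to\mathcal W$ extending $\mathrm{id}_Z$.
\end{lemma}
\begin{proof}
Let $\mathcal W'$ be a semistable model dominating $\mathcal W$. On each component of $\mathcal W'_k$ choose three distinct closed points that are smooth on $\mathcal W'_k$, and lift them to sections, which is possible since levels are henselian. We obtain a finite set $S_0\subset Z(\overline{\mathbb Q}_p)$ for which $(\mathcal W',S_0)$ is stable. Let $S=HS_0$ and let $(\mathcal Z,S)$ be the stable model of $(Z,S)$. Since $H$ permutes $S$, it acts on $\mathcal Z$ by uniqueness. Contraction maps $\mathcal Z$ to the stable model of $(Z,S_0)$, which is $\mathcal W'$ by uniqueness. So $\mathcal Z\to\mathcal W'\to\mathcal W$.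
\end{proof}

\begin{lemma}\label{lem:normal}
Let $\mathcal Z$ be a semistable model of $Z$.
\begin{enumerate}
\item[(a)] Every form $\mathcal Z_0$ over a level is normal, and so is $\mathcal Z$.
\item[(b)] Let $\eta$ be a generic point of $\mathcal Z_k$. For each form $\mathcal Z_0$ over a level $O_K$ the ring $\mathcal O_{\mathcal Z_0,\eta}$ is a discrete valuation ring, of which a uniformizer of $K$ is a uniformizer. The ring $\mathcal O_\eta=\mathcal O_{\mathcal Z,\eta}$ is the union of these rings for the base changes of one form to all larger levels. It is a valuation ring of $R(Z)$ with value group $\mathbb Q$, if we normalize by $p\mapsto1$. If $\operatorname{Spec}A\subset\mathcal Z$ is affine open and $\alpha\in A[1/p]$ lies in $\mathcal O_\eta$ for all generic points $\eta$ of $(\operatorname{Spec}A)_k$, then $\alpha\in A$.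
\item[(c)] $H^0(\mathcal Z,\mathcal O/p^n)=\mathfrak o/p^n$ for all $n\ge1$.
\end{enumerate}
\end{lemma}
\begin{proof}
Let $\mathcal Z_0$ be a form over $O_K$ and $\varpi$ a uniformizer of $K$. The generic fiber is smooth. At a generic point $\eta$ of $\mathcal Z_k$ the special fiber is reduced, so $\varpi$ generates the maximal ideal of $\mathcal O_{\mathcal Z_0,\eta}$, which is therefore a discrete valuation ring. At a closed point of $\mathcal Z_k$ the element $\varpi$ is a nonzerodivisor, and modulo $\varpi$ the ring is reduced of dimension one, so the depth is $2$. By Serre's criterion $\mathcal Z_0$ is normal. The same holds over all larger levels, and passing to the union gives (a) and the first statements of (b). For the last one, choose a level at which $\operatorname{Spec}A$ and $\alpha$ are defined, so $\alpha\in A_0[1/p]$. Since the valuation of $\mathcal O_\eta$ extends that of $\mathcal O_{\mathcal Z_0,\eta}$, we have $\alpha\in\mathcal O_{\mathcal Z_0,\eta}$ for all $\eta$. The height-one primes of the noetherian normal domain $A_0$ either do not contain $\varpi$, or are generic points of the special fiber. Hence $\alpha$ lies in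 all localizations of $A_0$ at height-one primes, that is, in $A_0$.

For (c), $H^0(\mathcal Z_0,\mathcal O)$ is finite over $O_K$ and contained in $H^0(\mathcal Z_0\otimes K,\mathcal O)=K$, so it is $O_K$. By Zariski's connectedness theorem $\mathcal Z_k$ is connected. It is reduced and proper over the algebraically closed field $k$, so $H^0(\mathcal Z_k,\mathcal O)=k$. The sequences $0\to\mathcal O/\varpi\to\mathcal O/\varpi^m\to\mathcal O/\varpi^{m-1}\to0$, whose first map is multiplication by $\varpi^{m-1}$, show that $H^0(\mathcal Z_0,\mathcal O/\varpi^m)$ has length at most $m$. It contains $O_K/\varpi^m$ because $\varpi^{m-1}\ne0$ in it by flatness, so it equals $O_K/\varpi^m$. Choose $m$ with $\varpi^mO_K=p^nO_K$ and apply flat base change to $\overline{\mathbb Z}_p$.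
\end{proof}

\subsection{Pullback and the easy implications}\label{sec:easy}

\begin{lemma}[Pullback]\label{lem:P}
Suppose $E$ on $X_{\mathbb C_p}$ has strongly semistable reduction of degree zero via $(\mathfrak X,\mathcal E)$, and let $h:Z\to X$ be a finite covering. Then $h$ extends to $\mathcal Z\to\mathfrak X$ for some model $\mathcal Z$ of $Z$. For every such $\mathcal Z$ the pullback of $\mathcal E$ to $\mathcal Z_{\mathfrak o}$ has strongly semistable reduction of degree zero.
\end{lemma}
\begin{proof}
Existence is Lemma~\ref{lem:graph}. Let $D$ be a component of $\mathcal Z_k$ with normalization $\tilde D$. If $D$ maps to a point, the pullback to $\tilde D$ is trivial. Otherwise the image of $D$ is a component $C$ of $\mathfrak X_k$, since by flatness $\mathfrak X_k$ has pure dimension one, and $\tilde D\to\mathfrak X_k$ factors through a finite map $\tilde D\to\tilde C$. This map is a relative Frobenius $\tilde D\to\tilde D^{(p^m)}$, $m\ge0$, followed by a separable map. Pullback under a separable map preserves semistability and commutes with Frobenius pullback, hence preserves strong semistability. As $k$ is perfect, the relative Frobenius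 is a power of the absolute Frobenius of $\tilde D$ up to an isomorphism of schemes $\tilde D^{(p^m)}\cong\tilde D$, so it preserves strong semistability as well. Degree zero is preserved throughout.
\end{proof}

\begin{proof}[Proof of ``only if'' in Theorem~\ref{thm:A}]
Let $\alpha:X'\to X$ be finite \'etale such that $\alpha^*E$ has strongly semistable reduction of degree zero, and let $Y'$ be a component of $Y\times_XX'$. It is finite \'etale over $Y$ and a finite covering of $X'$. By Lemma~\ref{lem:P} the pullback of $E$ to $Y'$ has strongly semistable reduction of degree zero, so $f^*E\in\mathfrak B^{ps}_Y$.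
\end{proof}

The ``if'' part of Theorem~\ref{thm:A} is (2)$\Rightarrow$(1) of Theorem~\ref{thm:B}. In Theorem~\ref{thm:B}, (1)$\Rightarrow$(2) holds with $f=\mathrm{id}$, and (3)$\Rightarrow$(4) is the case $\ell=1$. Finally (4)$\Rightarrow$(1) holds because trivial bundles on smooth projective curves over $k$ are strongly semistable of degree zero. \emph{So both theorems follow once we prove} (2)$\Rightarrow$(3). We fix $\ell\ge1$ and assume (2).

\section{A representation that kills inertia}\label{sec:rep}

In this section we construct the analogue of the group $\Gamma$ and the covering $X'$ of Proposition~\ref{prop:exact}. The space of global sections used there is replaced by a limit $V$ of spaces of sections modulo $p^n$ on larger and larger coverings, and $\Gamma$ will consist of the elements that act trivially on $V$ modulo $p^N$.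

\subsection{Reduction to the Galois case}
Some finite \'etale $Y_1\to Y$ makes the pullback of $E$ have strongly semistable reduction of degree zero. By Lemma~\ref{lem:P} the same holds on the Galois closure of $Y_1\to X$. Renaming, we may assume that $f:Y\to X$ is Galois with group $G$ and that $f^*E$ extends to a bundle $\mathcal E$ on $\mathcal Y_{\mathfrak o}$ with strongly semistable reduction of degree zero. By Lemmas~\ref{lem:S} and~\ref{lem:P} we may also assume that the model $\mathcal Y$ is semistable and that the action of $G$ extends to it. Let $r=\operatorname{rk}E$.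

\subsection{A directed system of models}
Let $\Omega\supset R(Y)$ be an algebraic closure and $\mathcal G=\operatorname{Gal}(\Omega/R(X))$. For a finite extension $L$ of $R(X)$ in $\Omega$ let $X_L$ be the smooth projective curve with function field $L$, and put $\mathcal G_Z=\operatorname{Gal}(\Omega/L)$ for $Z=X_L$. If $L/R(X)$ is Galois, $\sigma\in\mathcal G$ induces $\sigma^\sharp:X_L\to X_L$ over $X$ with $(\sigma^\sharp)^*=\sigma$ on functions. Thus $(\sigma\tau)^\sharp=\tau^\sharp\sigma^\sharp$.

Let $\mathcal S$ be the set of pairs $(L,\mathcal Z)$ where $L\supset R(Y)$ is finite Galois over $R(X)$ and $\mathcal Z$ is a semistable model of $X_L$ to which the action of $\operatorname{Gal}(L/R(X))$ extends and which admits a morphism to $\mathcal Y$ extending $X_L\to Y$. This morphism is unique and equivariant, being determined by its generic fiber. Let $\mathcal E_{\mathcal Z}$ be the pullback of $\mathcal E$ to $\mathcal Z_{\mathfrak o}$. The pair $(L',\mathcal Z')$ \emph{dominates} $(L,\mathcal Z)$ if $L'\supset L$ and $X_{L'}\to X_L$ extends to $\mathcal Z'\to\mathcal Z$. Given finitely many models of curves $X_{L_i}$, choose $L$ finite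 Galois over $R(X)$ containing $R(Y)$ and all $L_i$. Lemma~\ref{lem:graph}, with $\mathcal T$ the product of these models and $\mathcal Y$, followed by Lemma~\ref{lem:S}, yields a pair $(L,\mathcal Z)\in\mathcal S$ whose model maps to all of them. In particular $\mathcal S$ is directed.

\subsection{Denominators of the group action}
For $\sigma\in\mathcal G$ and $f_L:X_L\to X$ the relation $f_L\sigma^\sharp=f_L$ gives $\operatorname{can}_\sigma:(\sigma^\sharp)^*f_L^*E\to f_L^*E$, the identity of $E_{f_L(y)}$ at each point $y$. There is no reason why $\operatorname{can}_\sigma$ should respect the integral structure. On $\mathcal Y_{\mathfrak o}$, however, each $\operatorname{can}_g$, $g\in G$, is a section over the locus $p\ne0$ of the vector bundle $\mathcal Hom((g^\sharp)^*\mathcal E,\mathcal E)$. By quasi-compactness there is an integer $a\ge0$ such that for all $g\in G$ the map $p^a\operatorname{can}_g$ extends, uniquely by torsion-freeness, to $(g^\sharp)^*\mathcal E\to\mathcal E$. Pulling back along the equivariant morphism $\mathcal Z\to\mathcal Y$, we see that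
$$p^a\operatorname{can}_\sigma\ \text{ extends to }\ (\sigma^\sharp)^*\mathcal E_{\mathcal Z}\to\mathcal E_{\mathcal Z}\quad\text{for all }(L,\mathcal Z)\in\mathcal S,\ \sigma\in\mathcal G,$$
with the same $a$ throughout. Now fix
$$N=\ell+2+a+v_p(|G|),\qquad M=N-2=\ell+a+v_p(|G|).$$

\subsection{The representation}
Call $(L,\mathcal Z)\in\mathcal S$ \emph{$n$-trivializing} if $\mathcal E_{\mathcal Z}/p^n$ is trivial. Such pairs exist and are cofinal: take $Y_n$ and $\mathcal Y_n$ from Corollary~\ref{cor:DW}, embed $R(Y_n)$ into $\Omega$ over $R(Y)$, and choose a pair whose model maps to $\mathcal Y_n$ and to a given model. For an $n$-trivializing pair Lemma~\ref{lem:normal}(c) shows that $H^0(\mathcal Z,\mathcal E_{\mathcal Z}/p^n)$ is free of rank $r$ over $\mathfrak o/p^n$ and that a basis of it is a basis of the bundle $\mathcal E_{\mathcal Z}/p^n$. Pullback along a domination map sends bases to bases, hence is an isomorphism on these modules. By directedness we obtain a free $\mathfrak o/p^n$-module $V_n$ that does not depend on the pair. An $(n+1)$-trivializing pair is $n$-trivializing, so $V_{n+1}\otimes\mathfrak o/p^n=V_n$. Lifting a basis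 step by step and using that $\mathfrak o$ is $p$-adically complete, we see that
$$V=\varprojlim V_n$$
is free of rank $r$ over $\mathfrak o$ with $V/p^n=V_n$. Put $W=V[1/p]$.

For $\sigma\in\mathcal G$ the maps $s\mapsto(p^a\operatorname{can}_\sigma)((\sigma^\sharp)^*s)$ on $H^0(\mathcal Z,\mathcal E_{\mathcal Z}/p^n)$ are compatible with domination and with reduction, and give an $\mathfrak o$-linear map $\Phi_\sigma:V\to V$. On generic fibers $\operatorname{can}_\sigma\circ(\sigma^\sharp)^*\operatorname{can}_\tau=\operatorname{can}_{\sigma\tau}$, so by torsion-freeness
$$(p^a\operatorname{can}_\sigma)\circ(\sigma^\sharp)^*(p^a\operatorname{can}_\tau)=p^a\,(p^a\operatorname{can}_{\sigma\tau})$$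
on $\mathcal Z_{\mathfrak o}$. Together with $(\sigma^\sharp)^*(\tau^\sharp)^*=(\tau^\sharp\sigma^\sharp)^*=((\sigma\tau)^\sharp)^*$ this gives $\Phi_\sigma\Phi_\tau=p^a\Phi_{\sigma\tau}$, and $\Phi_1=p^a$. Hence
$$\rho(\sigma):=p^{-a}\Phi_\sigma$$
defines a representation $\rho:\mathcal G\to GL(W)$. We need two properties of it.

\begin{lemma}\label{lem:GY}
For $\sigma\in\mathcal G_Y$ the map $\rho(\sigma)$ satisfies $\rho(\sigma)V=V$ and acts on each $V_n$ as the natural pullback $(\sigma^\sharp)^*$. If $(L,\mathcal Z)$ is $n$-trivializing, $\operatorname{Gal}(\Omega/L)$ acts trivially on $V_n$.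
\end{lemma}
\begin{proof}
Here $\sigma^\sharp:\mathcal Z\to\mathcal Z$ is a morphism over $\mathcal Y$, so $(\sigma^\sharp)^*\mathcal E_{\mathcal Z}=\mathcal E_{\mathcal Z}$ and $\operatorname{can}_\sigma=\mathrm{id}$. Thus $\Phi_\sigma$ is $p^a$ times natural pullback, which is an automorphism of $V$. For $\sigma\in\operatorname{Gal}(\Omega/L)$ we have $\sigma^\sharp=\mathrm{id}$ on $\mathcal Z$.
\end{proof}

Let $\bar x=(x_L)_L$ be a compatible system of points $x_L\in X_L(\overline{\mathbb Q}_p)$ over a point $x\in X(\overline{\mathbb Q}_p)$, and let $I_{\bar x}=\{\sigma\in\mathcal G:\sigma^\sharp x_L=x_L\text{ for all Galois }L\}$ be its inertia group.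

\begin{proposition}\label{prop:inertia}
$\rho(I_{\bar x})=1$.
\end{proposition}
\begin{proof}
Let $\sigma\in I_{\bar x}$ and let $(L,\mathcal Z)$ be $n$-trivializing. By properness $x_L$ extends to a section $s$ of $\mathcal Z$, and $s^*:V_n\to s^*\mathcal E_{\mathcal Z}/p^n$ is an isomorphism, since it maps a basis to a basis. As $\sigma^\sharp s$ and $s$ agree generically, $\sigma^\sharp s=s$. Therefore $s^*(p^a\operatorname{can}_\sigma)$ is an endomorphism of the free $\mathfrak o$-module $s^*\mathcal E_{\mathcal Z}$. After inverting $p$ this module becomes $E_x$, on which the endomorphism is $p^a\,\mathrm{id}$; here we use that $E$ is defined on $X$. So it equals $p^a\,\mathrm{id}$, and for $v\in V_n$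
$$s^*\Phi_\sigma(v)=s^*(p^a\operatorname{can}_\sigma)\bigl((\sigma^\sharp s)^*v\bigr)=p^a\,s^*v .$$
Hence $\Phi_\sigma=p^a$ on $V_n$ for every $n$, and so on $V$.
\end{proof}

\subsection{The \'etale covering}
Let
$$\Gamma=\{\sigma\in\mathcal G:\ \rho(\sigma)V=V\ \text{and}\ \rho(\sigma)\equiv1\ \text{on}\ V/p^N\}.$$
This is a subgroup. By Lemma~\ref{lem:GY} it contains $\operatorname{Gal}(\Omega/L)$ for an $N$-trivializing pair, so it is open. By Proposition~\ref{prop:inertia} it contains every $I_{\bar x}$. Let $X'=X_{\Omega^\Gamma}$, so that $\mathcal G_{X'}=\Gamma$.

\begin{proposition}\label{prop:etale}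
The covering $\alpha:X'\to X$ is finite \'etale.
\end{proposition}
\begin{proof}
Let $L\supset R(X')$ be finite Galois over $R(X)$. A given point $x_L$ of $X_L$ is part of a compatible system $\bar x$. The group $I_{\bar x}$ maps onto the stabilizer $Q$ of $x_L$ in $\operatorname{Gal}(L/R(X))$: for Galois $L''\supset L$ and a point of $X_{L''}$ over $x_L$ the map of stabilizers is surjective, because $\operatorname{Gal}(L''/L)$ is transitive on the points over $x_L$, and one passes to the limit by compactness. Since $I_{\bar x}\subset\Gamma$, we get $Q\subset\operatorname{Gal}(L/R(X'))$. So $x_L$ has the same ramification index $|Q|$ over $X$ and over $X'$, and its image in $X'$ is unramified over $X$. Every point of $X'$ is such an image.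
\end{proof}

\subsection{The situation over $X'$}\label{sec:situation}
Let $Y'$ be the curve with function field $R(Y')=R(Y)R(X')$. Then $Y'\to X'$ is Galois with a group $G'$ that embeds into $G$ by restriction, and $\mathcal G_{Y'}=\Gamma\cap\mathcal G_Y$. By Lemmas~\ref{lem:graph} and~\ref{lem:S} choose a projective semistable model $\mathcal Y'$ of $Y'$ to which the action of $G'$ extends, with a morphism $\mathcal Y'\to\mathcal Y$ extending $Y'\to Y$. It is equivariant for $G'\hookrightarrow G$. Let $\mathcal E'$ be the pullback of $\mathcal E$ to $\mathcal Y'_{\mathfrak o}$. Then choose an $N$-trivializing pair $(L,\mathcal Z)$ with $L\supset R(Y')$ and a morphism $\pi:\mathcal Z\to\mathcal Y'$ extending $X_L\to Y'$: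
$$
\begin{array}{ccccc}
\mathcal Z&\xrightarrow{\ \pi\ }&\mathcal Y'&\longrightarrow&\mathcal Y
\end{array}
\qquad\text{over}\qquad
\begin{array}{ccccc}
X_L&\longrightarrow&Y'&\longrightarrow&Y\\
&&\downarrow&&\downarrow\\
&&X'&\xrightarrow{\ \alpha\ }&X
\end{array}
$$
The morphism $\pi$ is proper. It is surjective, since its image is closed and contains the dense generic fiber. It is equivariant for $\operatorname{Gal}(L/R(X'))\to G'$, and $\mathcal E_{\mathcal Z}=\pi^*\mathcal E'$. Let
$$H=\operatorname{Gal}(L/R(Y')),$$
which acts on $\mathcal Z$ over $\mathcal Y'$. For $\sigma\in\mathcal G_{Y'}=\Gamma\cap\mathcal G_Y$, Lemma~\ref{lem:GY} and the definition of $\Gamma$ say that natural pullback by $\sigma^\sharp$ is trivial on $V_N$. Thus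
\begin{equation}\label{eq:inv}
\text{every }v\in V_N=H^0(\mathcal Z,\mathcal E_{\mathcal Z}/p^N)\text{ is }H\text{-invariant for natural pullback.}
\end{equation}
The data $\mathcal Y',\mathcal E',\mathcal Z,\pi,H,L$ are fixed from now on.

\section{Descending sections from $\mathcal Z$ to $\mathcal Y'$}\label{sec:desc}

\begin{proposition}\label{prop:descent}
For each $v\in V_N$ there is a unique $t\in H^0(\mathcal Y',\mathcal E'/p^M)$ with $\pi^*t=v\bmod p^M$. If $v_1,\dots,v_r$ is a basis of $V$, the corresponding $t_1,\dots,t_r$ form a basis of $\mathcal E'/p^M$.
\end{proposition}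

In local coordinates, the question is whether an $H$-invariant function on $\mathcal Z$ modulo $p^N$ comes from $\mathcal Y'$. In general it does not, unless some precision is given up.

\begin{remark}\label{rem:loss}
Let $y^p=x$ and let $\mu_p$ act on $\overline{\mathbb Z}_p[y]$ by $y\mapsto\zeta y$, with ring of invariants $\overline{\mathbb Z}_p[x]$. The element $y$ is invariant modulo $\zeta-1$ for a primitive $\zeta\in\mu_p$. But its reduction is not in $k[x]$, so $y$ is not congruent to an element of $\overline{\mathbb Z}_p[x]$ modulo any element of positive valuation. Here the loss has valuation $1/(p-1)$. Multiplying $y$ by an element of valuation $N-1/(p-1)$, we obtain an element that is invariant modulo $p^N$ but not congruent modulo $p^N$ to an element of $\overline{\mathbb Z}_p[x]$.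
\end{remark}

We proceed in two steps. Ax's lemma bounds the loss at the generic points of $\mathcal Y'_k$, independently of $H$. Then we show that after this there is no further obstruction at the closed points; this is where the nodal structure of $\mathcal Y'_k$ enters.

\subsection{Generic points}
For a generic point $\eta$ of $\mathcal Y'_k$ put $\mathcal O_\eta=\mathcal O_{\mathcal Y',\eta}$, and for a point $\eta'$ of $\mathcal Z$ over $\eta$ put $\mathcal O_{\eta'}=\mathcal O_{\mathcal Z,\eta'}$.

\begin{lemma}\label{lem:local}
The points $\eta'$ over $\eta$ are generic points of $\mathcal Z_k$. There is at least one, there are finitely many, and $H$ permutes them transitively. The valuation of $\mathcal O_{\eta'}$ extends that of $\mathcal O_\eta$, and $\mathcal O_{\eta'}\cap R(Y')=\mathcal O_\eta$.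
\end{lemma}
\begin{proof}
The closure of $\eta'$ in $\mathcal Z_k$ dominates the curve $\overline{\{\eta\}}$, so it has dimension one and is a component of $\mathcal Z_k$. Existence follows from surjectivity of $\pi$, and finiteness is then clear. At a level, $\pi_0$ is proper and quasi-finite over the discrete valuation ring $\mathcal O_{\mathcal Y'_0,\eta}$, hence finite over it. Since $\eta$ is the only point over itself at every larger level, $\mathcal O_\eta=\mathcal O_{\mathcal Y'_0,\eta}\otimes_{O_K}\overline{\mathbb Z}_p$. So $\mathcal Z\times_{\mathcal Y'}\operatorname{Spec}\mathcal O_\eta=\operatorname{Spec}B_\eta$ with $B_\eta$ finite over $\mathcal O_\eta$. Since $\mathcal Z$ is normal and $B_\eta[1/p]=L$, the ring $B_\eta$ is the integral closure of $\mathcal O_\eta$ in $L$, and $H=\operatorname{Gal}(L/R(Y'))$ is transitive on its maximal ideals, which are the points $\eta'$. Finally $\mathcal O_{\eta'}$ is a valuation ring dominating the valuation ring $\mathcal O_\eta$, and both valuations send $p$ to $1$.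
\end{proof}

\begin{lemma}\label{lem:inj}
For $U=\operatorname{Spec}A\subset\mathcal Y'$ affine open and $m\ge0$, the map $A/p^m\to H^0(\pi^{-1}U,\mathcal O_{\mathcal Z}/p^m)$ is injective.
\end{lemma}
\begin{proof}
If $\alpha\in A$ maps to $0$, then $\alpha\in p^m\mathcal O_{\eta'}\cap R(Y')=p^m\mathcal O_\eta$ for every generic point $\eta$ of $U_k$ and $\eta'$ over $\eta$. Thus $\alpha/p^m\in A[1/p]$ lies in all $\mathcal O_\eta$, and $\alpha/p^m\in A$ by Lemma~\ref{lem:normal}(b).
\end{proof}

\begin{lemma}[Ax]\label{lem:Ax}
Let $w$ be a valuation on $\Omega$ with values in $\mathbb Q\cup\{\infty\}$ and $w(p)=1$. Let $D$ be a closed subgroup of $\mathcal G$ preserving $w$, and $F=\Omega^D$. If $b\in\Omega$ and $w(\sigma b-b)\ge A$ for all $\sigma\in D$, there is $c\in F$ with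
$$w(b-c)\ge A-\frac p{(p-1)^2}\ge A-2 .$$
\end{lemma}
\begin{proof}
The idea is to replace $b$ by a nearby element of smaller degree over $F$, namely a root of a divided derivative of its minimal polynomial. Let $P\in F[T]$ be the minimal polynomial of $b$ and $n=\deg P$. If $n=1$ take $c=b$. Let $n>1$.
\begin{itemize}
\item If $n$ is not a power of $p$, write $n=qd$ with $q=p^k$, $p\nmid d$, $d>1$. Then $\binom nq\equiv d\not\equiv0$ modulo $p$, so $w\binom nq=0$. Put $\varepsilon=0$.
\item If $n=p^{k+1}$, put $q=p^k$. Then $w\binom nq=1$. Put $\varepsilon=\frac1{n-q}=\frac1{p^{k+1}-p^k}$.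
\end{itemize}
In both cases $\varepsilon=w\binom nq/(n-q)$. Let $Q=P^{(q)}/q!\in F[T]$, which has degree $n-q\ge1$ and leading coefficient $\binom nq$. The roots of $P(T+b)$ are of the form $\sigma b-b$ with $\sigma\in D$, so they have $w\ge A$. Now $Q(b)$ is the coefficient of $T^q$ in $P(T+b)$, up to sign the elementary symmetric function of degree $n-q$ in these roots. Hence $w(Q(b))\ge(n-q)A$. Writing $Q(b)=\binom nq\prod_\beta(b-\beta)$ over the $n-q$ roots $\beta$ of $Q$, we find a root $\beta$ with
$$w(b-\beta)\ge A-\varepsilon.$$
For $\sigma\in D$ we have $\sigma\beta-\beta=\sigma(\beta-b)+(\sigma b-b)+(b-\beta)$. As $\sigma$ preserves $w$, it follows that $w(\sigma\beta-\beta)\ge A-\varepsilon$. So $\beta$ satisfies the hypothesis with $A-\varepsilon$, and its degree over $F$ is at most $n-q<n$. Iterate until the degree is $1$. The degree strictly decreases, so each $p^{k+1}$ occurs at most once. The total loss is at most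
$$\sum_{k\ge0}\frac1{p^k(p-1)}=\frac p{(p-1)^2}\le2 .\qedhere$$
\end{proof}

\begin{lemma}\label{lem:generic}
Let $U\subset\mathcal Y'$ be affine open, let $b\in H^0(\pi^{-1}U,\mathcal O_{\mathcal Z}/p^N)$ be $H$-invariant and let $\eta$ be a generic point of $U_k$. There is $a_\eta\in\mathcal O_\eta$ with $b_{\eta'}\equiv a_\eta$ in $\mathcal O_{\eta'}/p^M$ for all $\eta'$ over $\eta$.
\end{lemma}
\begin{proof}
Choose one $\eta'$ over $\eta$ and a lift $\tilde b\in\mathcal O_{\eta'}$ of the germ $b_{\eta'}$. Extend the valuation of $\mathcal O_{\eta'}$ to a valuation $w$ of $\Omega$. Its values lie in $\mathbb Q\cup\{\infty\}$ since $\Omega/L$ is algebraic. Let $D_w\subset\mathcal G_{Y'}$ be the decomposition group of $w$. Each $\sigma\in D_w$ acts on $\mathcal Z$ through $H$ and preserves the valuation ring $\mathcal O_{\eta'}$ of $w|_L$. So $\sigma^\sharp$ fixes $\eta'$ and acts on $\mathcal O_{\eta'}$ by $\sigma$. Since $b$ is invariant, $w(\sigma\tilde b-\tilde b)\ge N$. By Lemma~\ref{lem:Ax} there is $c\in\Omega^{D_w}$ with $w(\tilde b-c)\ge N-2=M$.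

The field $\Omega^{D_w}$ is a henselization of $R(Y')$ with respect to $w$. As $w$ has rank one, the completion of $R(Y')$ is henselian, so $\Omega^{D_w}$ embeds into it over $R(Y')$ as a valued field, and $R(Y')$ is dense in $\Omega^{D_w}$. So there is $a_\eta\in R(Y')$ with $w(c-a_\eta)\ge M$, hence $w(\tilde b-a_\eta)\ge M\ge0$. It follows that $w(a_\eta)\ge0$, that is, $a_\eta\in\mathcal O_\eta$, and $b_{\eta'}\equiv a_\eta$ modulo $p^M$.

If $\eta''$ is another point over $\eta$, Lemma~\ref{lem:local} provides $\sigma\in H$ with $\sigma^\sharp\eta''=\eta'$. Invariance of $b$ gives $b_{\eta''}=\sigma(b_{\eta'})\equiv\sigma(a_\eta)=a_\eta$ modulo $p^M$.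
\end{proof}

\subsection{From generic points to all points}
The elements $a_\eta$ are only rational functions near the closed points, and those belonging to different components are unrelated so far. We use $b$ itself to control them: modulo a uniformizer it takes constant values along the fibers of $\pi$, and these values glue the $a_\eta$ together.

\begin{lemma}\label{lem:glue}
Let $U=\operatorname{Spec}A\subset\mathcal Y'$ be affine open. Let $\beta\in H^0(\pi^{-1}U,\mathcal O_{\mathcal Z}/p^M)$ be $H$-invariant, and suppose that for each generic point $\eta$ of $U_k$ there is $a_\eta\in\mathcal O_\eta$ with $\beta_{\eta'}\equiv a_\eta$ in $\mathcal O_{\eta'}/p^M$ for all $\eta'$ over $\eta$. Then $\beta$ is the image of an element of $A/p^M$.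
\end{lemma}
\begin{proof}
\emph{Passage to a level.} Choose a level $O_K$ over which $\mathcal Y'$, $\mathcal Z$, $\pi$, the action of $H$, $U=\operatorname{Spec}A$, $\beta$ and the $a_\eta$ are defined. This is possible because $H^0(\pi^{-1}U,\mathcal O/p^M)$ and $\mathcal O_\eta$ are direct limits of their analogues over levels. Let $\varpi$ be a uniformizer of $K$. The special fibers do not change, so the points $\eta,\eta'$ are the same. The maps $H^0(\pi_0^{-1}U_0,\mathcal O/p^M)\to H^0(\pi^{-1}U,\mathcal O/p^M)$ and $\mathcal O_{\mathcal Z_0,\eta'}/p^M\to\mathcal O_{\eta'}/p^M$ are injective by faithful flatness, so invariance and the congruences hold over the level. We prove by induction on $j\ge0$: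
\begin{quote}
$(*)_j$ If $\beta\in H^0(\pi_0^{-1}U_0,\mathcal O/\varpi^j)$ is $H$-invariant and for each $\eta$ there is $a_\eta\in\mathcal O_{\mathcal Y'_0,\eta}$ with $\beta_{\eta'}\equiv a_\eta$ in $\mathcal O_{\mathcal Z_0,\eta'}/\varpi^j$ for all $\eta'$ over $\eta$, then $\beta$ comes from $A_0$.
\end{quote}
The lemma is the case $\varpi^jO_K=p^MO_K$. The statement $(*)_0$ is trivial. Let $j\ge1$ and let $\bar\beta$ be the reduction of $\beta$ modulo $\varpi$, a regular function on $\pi^{-1}(U)_k$.

\emph{Values of $\bar\beta$.} Let $B_0=\Gamma(\pi_0^{-1}U_0,\mathcal O)$. It is finite over $A_0$ because $\pi_0$ is proper. It is normal because $\mathcal Z_0$ is, and its fraction field is the function field of $\mathcal Z_0$ because $\pi_0$ is finite on generic fibers. The $H$-invariants of this field are the function field of $\mathcal Y'_0$ (check after the base change $K\to\overline{\mathbb Q}_p$), so $B_0^H=A_0$ as $A_0$ is normal. Hence $H$ is transitive on the maximal ideals of $B_0$ over the maximal ideal of a closed point $P\in U_k$. Let $\mathfrak q$ be one of them; its residue field is $k$. By Zariski's connectedness theorem the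 fiber over $\mathfrak q$ of the proper morphism $\pi_0^{-1}U_0\to\operatorname{Spec}B_0$ is connected. It is proper over $k$, so $\bar\beta$ is constant on its reduction. By transitivity and the invariance of $\bar\beta$ this constant depends only on $P$. So
$$\bar\beta(z)=c_P\in k\quad\text{for all closed points }z\in\pi^{-1}(U)_k\text{ over }P.$$

\emph{Residues of the $a_\eta$.} Let $\bar a_\eta\in\kappa(\eta)$ be the residue of $a_\eta$, and let $\tilde C_\eta$ be the normalization of the closure of $\eta$ in $U_k$. Choose $\eta'$ over $\eta$ and let $\tilde D$ be the normalization of its closure in $\pi^{-1}(U)_k$. The map $\tilde D\to\tilde C_\eta$ is finite and surjective, because a proper dominant morphism of integral curves is quasi-finite, hence finite. As $j\ge1$, the pullback of $\bar a_\eta$ to $\tilde D$ coincides with that of $\bar\beta$, which is regular. So $\bar a_\eta$ has no pole on $\tilde C_\eta$. Evaluating at a point of $\tilde D$ over a closed point $\tilde P\in\tilde C_\eta$ gives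
$$\bar a_\eta(\tilde P)=c_P,\qquad P=\text{image of }\tilde P\text{ in }U_k .$$

\emph{Nodes.} Thus $(\bar a_\eta)_\eta$ is a regular function on the normalization $\nu:\tilde U_k\to U_k$, with equal values at points with the same image. Since $U_k$ is reduced with only ordinary double points, it descends to $U_k$: at a node the quotient $\nu_*\mathcal O/\mathcal O$ has dimension one, and the functions taking the same value at the two preimages already form a subspace of codimension one containing $\mathcal O$. We get $\bar\alpha\in\Gamma(U_k,\mathcal O)=A_0/\varpi$ with germ $\bar a_\eta$ at each $\eta$ and $\bar\alpha(P)=c_P$ for each closed point $P$. The functions $\pi^*\bar\alpha$ and $\bar\beta$ agree at all closed points of the reduced scheme $\pi^{-1}(U)_k$, so $\pi^*\bar\alpha=\bar\beta$.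

\emph{Induction.} Lift $\bar\alpha$ to $\alpha_0\in A_0$. Then $\beta-\alpha_0$ is a section of $\varpi\mathcal O/\varpi^j\cong\mathcal O/\varpi^{j-1}$, say $\beta-\alpha_0=\varpi\beta'$ with $\beta'\in H^0(\pi_0^{-1}U_0,\mathcal O/\varpi^{j-1})$ again $H$-invariant. Also $a_\eta-\alpha_0=\varpi a'_\eta$ with $a'_\eta\in\mathcal O_{\mathcal Y'_0,\eta}$, and $\beta'_{\eta'}\equiv a'_\eta$ modulo $\varpi^{j-1}$. By $(*)_{j-1}$, $\beta'$ comes from some $\alpha'\in A_0$, and $\beta$ comes from $\alpha_0+\varpi\alpha'$.
\end{proof}

\begin{remark}
Reduced special fibers alone would not suffice for the step ``Nodes''. On the cuspidal curve $u^2=v^3$ the function $u/v$ is regular on the normalization, and each point has only one preimage, but $u/v$ is not regular.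
\end{remark}

\subsection{Proof of Proposition~\ref{prop:descent}}
By Lemma~\ref{lem:inj}, applied on affine opens where $\mathcal E'/p^M$ is trivial, sections of $\mathcal E'/p^M$ over any open set are determined by their pullback to $\mathcal Z$. This gives uniqueness, and it allows us to construct $t$ locally. Let $U=\operatorname{Spec}A$ be an affine open on which $\mathcal E'/p^N$ is trivial. Choose a frame on $U$ and pull it back to $\pi^{-1}U$; the pulled back frame is $H$-invariant. By \eqref{eq:inv} the coordinates $b\in H^0(\pi^{-1}U,\mathcal O_{\mathcal Z}/p^N)$ of $v$ in it are $H$-invariant. Lemma~\ref{lem:generic} provides the $a_\eta$, and Lemma~\ref{lem:glue}, applied to $\beta=b\bmod p^M$, shows that $b\bmod p^M$ comes from $A/p^M$. This gives $t$ on $U$.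

For the last statement, let $P\in\mathcal Y'_k$ be a closed point and $z\in\mathcal Z_k$ a closed point over it. The $v_i$ form a basis of the fiber of $\mathcal E_{\mathcal Z}=\pi^*\mathcal E'$ at $z$, which is the fiber of $\mathcal E'$ at $P$. As $M\ge1$, the $t_i$ form a basis of the fiber at $P$, and Nakayama's lemma concludes.\qed

\section{Descending from $\mathcal Y'$ to $\mathcal Y'/G'$}\label{sec:quot}

We now carry out the averaging of Section~\ref{sec:idea} over $G'$, with the denominators $p^a$ taken into account.

\subsection{The quotient model}
Since $\mathcal Y'$ is projective, every $G'$-orbit lies in an affine open. Intersecting its translates we obtain a cover of $\mathcal Y'$ by $G'$-stable affine opens, so the quotient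
$$q:\mathcal Y'\to\mathfrak X':=\mathcal Y'/G'$$
exists. It is the base change of $\mathcal Y'_0/G'$ over a level, because invariants commute with flat base change. Over the level, $A_0$ is finite over $A_0^{G'}$, which is of finite type over $O_K$ by the Artin--Tate lemma. So $\mathcal Y'_0/G'$ is of finite type and separated, proper as the image of a proper scheme, and torsion-free, hence flat. Thus $\mathfrak X'$ is a model of $Y'/G'=X'$, and $q$ is finite and surjective. By flat base change $\mathfrak X'_{\mathfrak o}=\mathcal Y'_{\mathfrak o}/G'$, so that $\mathcal O_{\mathfrak X'_{\mathfrak o}}=(q_*\mathcal O_{\mathcal Y'_{\mathfrak o}})^{G'}$. Put $E'=\alpha^*E$ on $X'_{\mathbb C_p}$; then $q^*E'=\mathcal E'|_{Y'_{\mathbb C_p}}$.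

\subsection{Invariant sections}
Fix a basis $v_1,\dots,v_r$ of $V$ and let $t_1,\dots,t_r$ be the corresponding basis of $\mathcal E'/p^M$ from Proposition~\ref{prop:descent}. For a $G'$-stable affine open $U\subset\mathcal Y'$ put $M_U=\Gamma(U_{\mathfrak o},\mathcal E')$. The group $G'$ acts on $M_U[1/p]=\Gamma(U_{\mathbb C_p},q^*E')$ by $g s=\operatorname{can}_g((g^\sharp)^*s)$. By the choice of $a$, pulled back from $\mathcal Y$, we have $p^a g M_U\subset M_U$. By Lemma~\ref{lem:inj}, applied on affine opens of $U$ where $\mathcal E'/p^M$ is trivial, the map
$$M_U/p^M=\Gamma(U,\mathcal E'/p^M)\to H^0(\pi^{-1}U,\mathcal E_{\mathcal Z}/p^M)$$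
is injective. Let $\tilde t_i\in M_U$ lift $t_i|_U$.

\begin{lemma}\label{lem:almost}
$g\tilde t_i-\tilde t_i\in p^{M-a}M_U$ for all $g\in G'$.
\end{lemma}
\begin{proof}
Lift $g$ to $\sigma\in\mathcal G_{X'}=\Gamma$, so $\pi\sigma^\sharp=g^\sharp\pi$. Since $\pi^*\tilde t_i\equiv v_i$ modulo $p^M$ on $\pi^{-1}U$, the pullback of $p^ag\tilde t_i=(p^a\operatorname{can}_g)((g^\sharp)^*\tilde t_i)$ modulo $p^M$ is the restriction of
$$\Phi_\sigma(v_i)=p^a\rho(\sigma)v_i\equiv p^av_i ,$$
because $\rho(\sigma)\equiv1$ on $V/p^N$. Hence $p^a(g\tilde t_i-\tilde t_i)\in M_U$ maps to $0$ in $H^0(\pi^{-1}U,\mathcal E_{\mathcal Z}/p^M)$, so it lies in $p^MM_U$. Divide by $p^a$, using that $M\ge a$ and that $M_U$ is torsion-free.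
\end{proof}

Put
$$e_i=e_i^U=\frac1{|G'|}\sum_{g\in G'}g\tilde t_i\in M_U[1/p]^{G'} .$$
Since $|G'|$ divides $|G|$, we have $v_p(|G'|)\le v_p(|G|)$, and Lemma~\ref{lem:almost} gives
\begin{equation}\label{eq:avg}
e_i-\tilde t_i=\frac1{|G'|}\sum_{g\in G'}(g\tilde t_i-\tilde t_i)\in p^{M-a-v_p(|G|)}M_U=p^\ell M_U .
\end{equation}
So $e_i\in M_U$, and $e_1,\dots,e_r$ reduce to the basis $t_1,\dots,t_r$ of $\mathcal E'/p^\ell$ on $U$. Hence the closed locus $\Delta\subset U_{\mathfrak o}$ where $(e_i):\mathcal O^r\to\mathcal E'$ is not an isomorphism does not meet the special fiber. It is $G'$-stable, because it lies in the generic fiber, where the $e_i$ are invariant sections of $q^*E'$. Put $U^\circ=U_{\mathfrak o}\setminus\Delta$ and $S_U=q(U^\circ)$. As $q$ is a quotient map by $G'$, the set $S_U$ is open in $\mathfrak X'_{\mathfrak o}$ and $q^{-1}(S_U)=U^\circ$. The $S_U$ cover the special fiber of $\mathfrak X'_{\mathfrak o}$; together with the open subset $X'_{\mathbb C_p}$ they cover $\mathfrak X'_{\mathfrak o}$, since $\operatorname{Spec}\mathfrak o$ has only two points.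

\subsection{The extension of $\alpha^*E$}
Let $j:X'_{\mathbb C_p}\hookrightarrow\mathfrak X'_{\mathfrak o}$ be the inclusion, and let $\mathcal F\subset j_*E'$ be the subsheaf of sections whose pullback under $q$ lies in $\mathcal E'$. On $X'_{\mathbb C_p}$ we have $\mathcal F=E'$.

\emph{$\mathcal F$ is free on $S_U$ with basis $e_1,\dots,e_r$.} On the generic fiber $(q_*q^*E')^{G'}=E'\otimes(q_*\mathcal O)^{G'}=E'$, so the invariant sections $e_i$ are sections of $E'$, hence of $\mathcal F$. Let $T\subset S_U$ be open and $s\in E'(T_{\mathbb C_p})$. Write $q^*s=\sum c_ie_i$ with $c_i\in\mathcal O(q^{-1}(T)_{\mathbb C_p})$. Since $q^*s$ and the $e_i$ are invariant, so are the $c_i$. The $e_i$ form a basis of $\mathcal E'$ on $q^{-1}(T)$, so $s\in\mathcal F(T)$ if and only if all $c_i$ lie in $\mathcal O(q^{-1}T)$, that is, in $\mathcal O(q^{-1}T)^{G'}=\mathcal O(T)$.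

Therefore $\mathcal F$ is a vector bundle on $\mathfrak X'_{\mathfrak o}$ with generic fiber $\alpha^*E$.

\emph{$\mathcal F/p^\ell$ is trivial.} On $S_U\cap S_{U'}$ both $e^U$ and $e^{U'}$ are bases of $\mathcal F$, so $e^{U'}=e^UC$ with $C\in GL_r(\mathcal O(S_U\cap S_{U'}))$. By \eqref{eq:avg} and $M\ge\ell$ both $e_i^U$ and $e_i^{U'}$ reduce to $t_i$ in $\mathcal E'/p^\ell$, and $e^U$ is a basis of $\mathcal E'$ over $q^{-1}(S_U\cap S_{U'})$. So $C-1=p^\ell R$ with a matrix $R$ of functions on $q^{-1}(S_U\cap S_{U'})$. As $p^\ell R$ is $G'$-invariant, so is $R$ by torsion-freeness, and its entries lie in $\mathcal O(S_U\cap S_{U'})$. Hence the reductions of the $e_i^U$ modulo $p^\ell$ glue to a global basis of $\mathcal F/p^\ell$.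

Since $\alpha:X'\to X$ is finite \'etale by Proposition~\ref{prop:etale}, we have proved (3). This completes the proof of (2)$\Rightarrow$(3), and with Section~\ref{sec:easy} the proofs of Theorems~\ref{thm:A} and~\ref{thm:B}.\qed

\begin{thebibliography}{9}
\bibitem{DW1} C. Deninger, A. Werner, \emph{Vector bundles on $p$-adic curves and parallel transport}, Ann. Sci. \'Ec. Norm. Sup. 38 (2005).
\bibitem{DW2} C. Deninger, A. Werner, \emph{Vector bundles on $p$-adic curves and parallel transport II}, arXiv:0902.1437 (2009).
\bibitem{Temkin} Temkin, \emph{Stable modification of relative curves}, J. Alg. Geom. 2010.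
\end{thebibliography}

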